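\title{Cofinal families of finite VC-dimension above a singular cardinal}

\begin{abstract}
For cardinals $\lambda\le\theta\le\kappa$, let $\operatorname{VCcof}(\lambda,\theta,\kappa)$ be the least VC-dimension of a family of subsets of $\kappa$, each of size $<\theta$, that covers every subset of $\kappa$ of size $<\lambda$. Ben-Neria, Kaplan and Peterzil asked whether $\operatorname{VCcof}(\operatorname{cof}(\theta),\theta,\theta^{+n})=n+1$ for every singular $\theta$ and every $n<\omega$, and whether this statement is consistent. We show that the equality follows from the principles $\square_{\theta^{+k}}$ for $k<n$, so the statement holds in $L$. We also show that the value is infinite for all $n\ge1$ when $\operatorname{cof}(\theta)<\chi<\theta$ for a strongly compact $\chi$, so the statement is not provable in ZFC if a strongly compact cardinal is consistent. A failure at $n=1$ implies that $0^\#$ exists. In both situations we compute $\operatorname{VCcof}(\lambda,\theta,\theta^{+n})$ for all $\lambda$.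
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathcal F$ be a family of subsets of a set $Y$. A finite set $s\subseteq Y$ is \emph{shattered} by $\mathcal F$ if every $t\subseteq s$ has the form $t=s\cap A$ with $A\in\mathcal F$. The \emph{VC-dimension} $\operatorname{VC}(\mathcal F)$ is the supremum, possibly infinite, of the sizes of the shattered sets. Subsets of shattered sets are shattered, so $\operatorname{VC}(\mathcal F)\ge k$ means that $\mathcal F$ shatters a set of size exactly $k$. We write $[Y]^{<\theta}$ for the set of subsets of $Y$ of size $<\theta$. For a cardinal $\lambda\ge1$, the family $\mathcal F$ is \emph{$\lambda$-cofinal} (on $Y$) if every subset of $Y$ of size $<\lambda$ is contained in a member of $\mathcal F$. Such a family is nonempty, so it shatters $\emptyset$. All these notions transfer along bijections of $Y$. For cardinals $1\le\lambda\le\theta\le\kappa$ with $\theta$ infinite, let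
\[
\operatorname{VCcof}(\lambda,\theta,\kappa)=\min\{\operatorname{VC}(\mathcal F):\ \mathcal F\subseteq[\kappa]^{<\theta}\text{ is $\lambda$-cofinal}\}.
\]
Cofinality forces the members of $\mathcal F$ to overlap a great deal, the bound $\theta$ prevents a single member from covering everything, and the VC-dimension measures how independently the members are forced to overlap.

As usual, an ordinal is the set of smaller ordinals, a cardinal is an initial ordinal, $\theta^{+n}$ is the $n$-th successor of $\theta$ (so $\theta^{+0}=\theta$), and $\operatorname{cof}(\theta)$ is the least size of an unbounded subset of $\theta$. An infinite cardinal $\theta$ is \emph{singular} if $\operatorname{cof}(\theta)<\theta$ and \emph{regular} otherwise. Since $\omega$ and all infinite successor cardinals are regular, a singular cardinal is an uncountable limit cardinal.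

\begin{example}\label{ex:basic}
\begin{enumerate}
\item[(a)] The family $[\kappa]^{<\theta}$ is $\lambda$-cofinal for every $\lambda\le\theta$ and shatters every finite set. So $\operatorname{VCcof}(\lambda,\theta,\kappa)$ is a well-defined element of $\omega\cup\{\infty\}$.
\item[(b)] For finite $\lambda\ge1$, the family $[\kappa]^{<\lambda}$ is $\lambda$-cofinal and shatters no set of size $\lambda$, because a shattered set is contained in a member. So $\operatorname{VCcof}(\lambda,\theta,\kappa)\le\lambda-1$.
\item[(c)] A chain has VC-dimension at most $1$: two members with traces $\{a\}$ and $\{b\}$ on a pair $\{a,b\}$ are incomparable. The chain $\mathcal F_0=\{\nu:\nu<\theta\}\subseteq[\theta]^{<\theta}$ of initial segments is $\operatorname{cof}(\theta)$-cofinal, because a subset of $\theta$ of size $<\operatorname{cof}(\theta)$ is bounded. So $\operatorname{VCcof}(\operatorname{cof}(\theta),\theta,\theta)\le1$.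
\end{enumerate}
\end{example}

The following two lower bounds are known; we include their short proofs in Section~\ref{sec:lower}, because the proof of Theorem~\ref{thm:ultra} grows out of them.

\begin{proposition}\label{prop:lower}
Let $\theta$ be an infinite cardinal and $n<\omega$. Every $(n+2)$-cofinal family $\mathcal F\subseteq[\theta^{+n}]^{<\theta}$ has $\operatorname{VC}(\mathcal F)\ge n+1$.
\end{proposition}

\begin{proposition}\label{prop:singular}
Let $\theta$ be singular. Every $\operatorname{cof}(\theta)^+$-cofinal family $\mathcal F\subseteq[\theta]^{<\theta}$ has infinite VC-dimension.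
\end{proposition}

By Proposition~\ref{prop:singular}, $\lambda=\operatorname{cof}(\theta)$ is the largest parameter for which a finite value is possible, and Example~\ref{ex:basic}(c) shows that the value on $\theta$ itself is then finite. By Proposition~\ref{prop:lower}, each step from $\theta^{+n}$ to $\theta^{+(n+1)}$ raises the lower bound by one. The natural guess is that each step costs exactly one dimension. This is the question posed in \cite{BKP}:
\begin{quote}
\emph{Is $\operatorname{VCcof}(\operatorname{cof}(\theta),\theta,\theta^{+n})=n+1$ for every singular cardinal $\theta$ and every $n<\omega$? Is this statement consistent?}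
\end{quote}
It is known that, assuming the consistency of a measurable cardinal, it is consistent that there is an uncountable cardinal $\theta$ of cofinality $\omega$ with $\operatorname{VCcof}(\omega,\theta,\theta^{+n})=n+1$ for every $n<\omega$. We do not use this fact.

The positive side of our answer rests on the square principle. For a set $C$ of ordinals, $\operatorname{otp}(C)$ is its order type, and a \emph{limit point} of $C$ is an ordinal $\gamma'>0$ with $\sup(C\cap\gamma')=\gamma'$. A set $C\subseteq\gamma$ is \emph{club} in $\gamma$ if it is unbounded in $\gamma$ and contains its limit points below $\gamma$. For an infinite cardinal $\kappa$, the principle $\square_\kappa$ says that there are sets $C_\gamma$, for limit ordinals $\gamma<\kappa^+$, such that $C_\gamma$ is club in $\gamma$, $\operatorname{otp}(C_\gamma)\le\kappa$, and $C_{\gamma'}=C_\gamma\cap\gamma'$ for every limit point $\gamma'<\gamma$ of $C_\gamma$. The principle $\square_\omega$ holds in ZFC: an unbounded $C_\gamma\subseteq\gamma$ of order type $\omega$ has no limit point below $\gamma$. If $V=L$, then $\square_\kappa$ holds for all infinite $\kappa$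 \cite{Jensen}.

\begin{theorem}\label{thm:square}
Let $\theta$ be an infinite cardinal and $n<\omega$, and suppose that $\square_{\theta^{+k}}$ holds for all $k<n$. Then $\operatorname{VCcof}(\operatorname{cof}(\theta),\theta,\theta^{+n})=n+1$.
\end{theorem}

For $n=0$ the hypothesis is empty, so the equality holds in ZFC for every infinite $\theta$. The negative side comes from ultrafilters.

\begin{theorem}\label{thm:ultra}
Let $\theta$ be singular, $\mu=\operatorname{cof}(\theta)$, $\kappa\ge\theta$, and let $U$ be an ultrafilter on $\kappa$ such that
\begin{enumerate}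
\item[(U1)] no member of $U$ has size $<\theta$;
\item[(U2)] every $g:\kappa\to\mu$ is bounded by some $i<\mu$ on a set in $U$.
\end{enumerate}
Then for every finite $N\ge1$, every $N$-cofinal $\mathcal F\subseteq[\kappa]^{<\theta}$ has $\operatorname{VC}(\mathcal F)\ge N-1$. In particular, every $\omega$-cofinal $\mathcal F\subseteq[\kappa]^{<\theta}$ has infinite VC-dimension.
\end{theorem}

Under these hypotheses, then, no family does better than the trivial one of Example~\ref{ex:basic}(b). The two theorems answer the question. (Strong compactness and $0^\#$ are recalled in Section~\ref{sec:answer}.)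

\begin{corollary}\label{cor:answer}
\begin{enumerate}
\item[(1)] If $V=L$, then $\operatorname{VCcof}(\operatorname{cof}(\theta),\theta,\theta^{+n})=n+1$ for every singular $\theta$ (indeed every infinite $\theta$) and every $n<\omega$. So the statement in the question is consistent if ZFC is.
\item[(2)] If $\chi$ is strongly compact, $\theta$ is singular and $\operatorname{cof}(\theta)<\chi<\theta$ (for example $\theta=\chi^{+\omega}$), then $\operatorname{VCcof}(\operatorname{cof}(\theta),\theta,\theta^{+n})=\infty$ for all $1\le n<\omega$. So the statement is not provable in ZFC if ZFC together with ``there is a strongly compact cardinal'' is consistent.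
\item[(3)] If $\operatorname{VCcof}(\operatorname{cof}(\theta),\theta,\theta^{+})\ne2$ for some singular $\theta$, then $\square_\theta$ fails and $0^\#$ exists.
\end{enumerate}
\end{corollary}

Part (3) says that some large cardinal strength is needed for a failure at $n=1$. Finally, in both situations the value can be computed for every $\lambda$.

\begin{theorem}\label{thm:table}
Let $\theta$ be singular, $n<\omega$ and $1\le\lambda\le\theta$.
\begin{enumerate}
\item[(a)] (ZFC) If $\lambda\le n+2$, then $\operatorname{VCcof}(\lambda,\theta,\theta^{+n})=\lambda-1$. If $\lambda>\operatorname{cof}(\theta)$, then $\operatorname{VCcof}(\lambda,\theta,\theta^{+n})=\infty$.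
\item[(b)] If $\square_{\theta^{+k}}$ holds for all $k<n$ (for example if $V=L$), then in the remaining range $n+2\le\lambda\le\operatorname{cof}(\theta)$ the value is $n+1$.
\item[(c)] If $n\ge1$ and $\theta^{+n}$ carries an ultrafilter as in Theorem~\ref{thm:ultra} (for example if $\operatorname{cof}(\theta)<\chi<\theta$ with $\chi$ strongly compact), then the value is $\lambda-1$ for finite $\lambda$ and $\infty$ for infinite $\lambda$.
\end{enumerate}
\end{theorem}

\section{Lower bounds in ZFC}\label{sec:lower}

For $Y'\subseteq Y$ let $\mathcal F|Y'=\{A\cap Y':A\in\mathcal F\}$.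

\begin{lemma}\label{lem:restrict}
If $\mathcal F$ is $\lambda$-cofinal on $Y$ and $Y'\subseteq Y$, then $\mathcal F|Y'$ is $\lambda$-cofinal on $Y'$, and every set shattered by $\mathcal F|Y'$ is shattered by $\mathcal F$. Hence $\operatorname{VCcof}(\lambda',\theta,\kappa')\le\operatorname{VCcof}(\lambda,\theta,\kappa)$ whenever $\lambda'\le\lambda\le\theta\le\kappa'\le\kappa$.
\end{lemma}

\begin{proof}
For $s\subseteq Y'$ we have $s\cap(A\cap Y')=s\cap A$; in particular $s\subseteq A$ implies $s\subseteq A\cap Y'$. A $\lambda$-cofinal family is $\lambda'$-cofinal.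
\end{proof}

All lower bounds in this paper come from one way of enlarging a shattered set. If $s$ is shattered by members through $\beta$, for many points $\beta$, then the witnesses for one point miss some other point, because they are small.

\begin{lemma}\label{lem:onemore}
Let $\theta$ be infinite, $\mathcal F\subseteq[Y]^{<\theta}$, $s\subseteq Y$ finite, and $X\subseteq Y$ with $|X|\ge\theta$. Suppose that for all $\beta\in X$ and $t\subseteq s$ there is $A_t(\beta)\in\mathcal F$ with $\beta\in A_t(\beta)$ and $A_t(\beta)\cap s=t$. Then $\mathcal F$ shatters a set of size $|s|+1$.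
\end{lemma}

\begin{proof}
Fix $\beta_0\in X$. The set $s\cup\bigcup_{t\subseteq s}A_t(\beta_0)$ is a finite union of sets of size $<\theta$, so some $\beta\in X$ lies outside it. For $t\subseteq s$,
\[
A_t(\beta)\cap(s\cup\{\beta\})=t\cup\{\beta\},\qquad A_t(\beta_0)\cap(s\cup\{\beta\})=t .
\]
So $s\cup\{\beta\}$ is shattered, and $\beta\notin s$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Induction on $n$. For $n=0$ every point of $\theta$ lies in a member of $\mathcal F$, and Lemma~\ref{lem:onemore} applies with $s=\emptyset$ and $X=\theta$. Now let $\kappa=\theta^{+n}$ and let $\mathcal F\subseteq[\kappa^+]^{<\theta}$ be $(n+3)$-cofinal. For $\beta<\kappa^+$ the family $\{A\cap\kappa:\beta\in A\in\mathcal F\}$ is $(n+2)$-cofinal on $\kappa$, since for $x\subseteq\kappa$ with $|x|\le n+1$ the set $x\cup\{\beta\}$ is contained in a member of $\mathcal F$. By the induction hypothesis this family shatters a set $s_\beta\subseteq\kappa$ of size $n+1$. There are only $\kappa$ finite subsets of $\kappa$, so $s_\beta$ equals a fixed $s$ for all $\beta$ in a set $X$ of size $\kappa^+$. Lemma~\ref{lem:onemore} gives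 a shattered set of size $n+2$.
\end{proof}

Read contrapositively, Proposition~\ref{prop:lower} bounds the size of a set whose finite subsets are covered by uniformly small members.

\begin{lemma}\label{lem:cover}
Let $\nu$ be an infinite cardinal, $d<\omega$, and let $\mathcal G$ be a family of sets of size $\le\nu$ that shatters no set of size $d+1$. If every finite subset of a set $Z$ is contained in a member of $\mathcal G$, then $|Z|\le\nu^{+d}$.
\end{lemma}

\begin{proof}
Otherwise take $Z'\subseteq Z$ of size $\nu^{+(d+1)}=(\nu^+)^{+d}$. The family $\mathcal G|Z'$ is $\omega$-cofinal on $Z'$ and its members have size $<\nu^+$. By Proposition~\ref{prop:lower}, applied with $\nu^+$ and $d$ in place of $\theta$ and $n$, it shatters a set of size $d+1$, and then so does $\mathcal G$.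
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:singular}]
Let $\mu=\operatorname{cof}(\theta)$ and write $\theta=\sup_{i<\mu}\theta_i$ with infinite cardinals $\theta_i<\theta$. Suppose $\operatorname{VC}(\mathcal F)=d<\infty$, and let $\mathcal F_i=\{A\in\mathcal F:|A|\le\theta_i\}$. As $\theta$ is a limit cardinal, $\theta_i^{+d}<\theta$, so by Lemma~\ref{lem:cover} some finite $r_i\subseteq\theta$ is contained in no member of $\mathcal F_i$. The set $\bigcup_{i<\mu}r_i$ has size $\le\mu$, so it is contained in some $A\in\mathcal F$. But $|A|\le\theta_i$ for some $i$, and then $r_i\subseteq A\in\mathcal F_i$, a contradiction.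
\end{proof}

\section{The first step: from $\theta$ to $\theta^+$}\label{sec:first}

We look for a $\operatorname{cof}(\theta)$-cofinal family on $\theta^+$ of VC-dimension $2$. Every $a<\theta^+$ has size at most $\theta$, so below $a$ we can copy the chain of Example~\ref{ex:basic}(c). If the members through $a$ have traces on $a$ that form a chain, for every $a$, then no set $\{\alpha,\beta,a\}$ with $\alpha,\beta<a$ is shattered. For uncountable regular $\theta$ this can be arranged by closing off.

\begin{example}\label{ex:regular}
Let $\theta$ be regular and uncountable, and fix injections $e_a:a\to\theta$ for $a<\theta^+$. Call $A\subseteq\theta^+$ \emph{closed} if $\beta\in A$ whenever $\alpha,a\in A$, $\alpha,\beta<a$ and $e_a(\beta)<e_a(\alpha)$. Any three ordinals can be named $\alpha,\beta<a$ with $e_a(\beta)<e_a(\alpha)$, and no closed set has trace $\{\alpha,a\}$ on them. So the closed sets shatter no triple. Given $x\in[\theta^+]^{<\theta}$, let $A_0=x$, and let $A_{k+1}$ be the union of $A_k$ and the sets $\{\beta<a:e_a(\beta)<e_a(\alpha)\}$ for $\alpha<a$ in $A_k$. Each of these sets has size $<\theta$. By regularity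 $|A_k|<\theta$ for all $k$, and the closed set $\bigcup_kA_k\supseteq x$ has size $<\theta$ because $\theta>\omega$. Thus $\operatorname{VCcof}(\theta,\theta,\theta^+)\le2$.
\end{example}

For singular $\theta$ and $|x|<\operatorname{cof}(\theta)$ we still get $|A_1|<\theta$. But $A_1$ may have more than $\operatorname{cof}(\theta)$ elements, and nothing keeps the values $e_a(\alpha)$, for $\alpha<a$ in $A_1$, bounded below $\theta$. Theorem~\ref{thm:ultra} shows that the obstruction can be real. So the small closed sets have to be built in from the start. We want ordinals $\rho(\alpha,\gamma)<\theta$, for $\alpha<\gamma<\theta^+$, such that the sets $S_\gamma(\nu)=\{\alpha<\gamma:\rho(\alpha,\gamma)<\nu\}$, for $\nu<\theta$, are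
\begin{itemize}
\item \emph{small}: $|S_\gamma(\nu)|<\theta$, and
\item \emph{coherent}: $a\in S_\gamma(\nu)$ implies $S_\gamma(\nu)\cap a=S_a(\nu)$.
\end{itemize}
Then the sets $S_\gamma(\nu)\cup\{\gamma\}$ do what we want. Given $|x|<\operatorname{cof}(\theta)$, take $\gamma$ above $x$ and $\nu$ above all $\rho(\alpha,\gamma)$ with $\alpha\in x$. And a member through $a$ has trace $S_a(\nu)$ on $a$, with the same $\nu$; these traces increase with $\nu$.

Smallness comes from walks. Let $\kappa$ be infinite, fix a $\square_\kappa$-sequence, and extend it by $C_0=\emptyset$ and $C_{\beta+1}=\{\beta\}$. Let $C_\gamma[\eta]$ be the $\eta$-th element of $C_\gamma$ in increasing order, for $\eta<\operatorname{otp}(C_\gamma)\le\kappa$. If $\alpha<\gamma$, then $C_\gamma\setminus\alpha$ is nonempty and $\alpha\le\min(C_\gamma\setminus\alpha)<\gamma$. The \emph{walk} from $\gamma$ to $\alpha\le\gamma$ is the sequence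
\[
\gamma=\gamma_0>\gamma_1>\dots>\gamma_r=\alpha,\qquad \gamma_{j+1}=\min(C_{\gamma_j}\setminus\alpha)=C_{\gamma_j}[\eta_j].
\]
It is finite because the ordinals decrease, and $\alpha$ is determined by $\gamma$ and the \emph{indices} $\eta_0,\dots,\eta_{r-1}<\kappa$. Take $\kappa=\theta$ and let $\rho^0(\alpha,\gamma)$ be the largest index of the walk. The corresponding set $S^0_\gamma(\nu)$ injects into the finite sequences from $\nu$, so its size is at most $|\nu|+\omega$, a bound independent of $\gamma$. Coherence, however, fails.

\begin{example}\label{ex:walk}
Let $\theta=\kappa=\omega$, $C_\omega=\omega$ and $C_{\omega\cdot2}=\{5\}\cup\{\omega+m:m<\omega\}$. A walk between finite ordinals has all indices $0$. The walk from $\omega$ to $\alpha<\omega$ is one step of index $\alpha$, so $S^0_\omega(2)=\{0,1\}$. From $\omega\cdot2$, the walk to $\alpha\le5$ has all indices $0$, the walk to $\omega$ is one step of index $1$, and the walk to $\alpha$ with $5<\alpha<\omega$ has indices $1,\alpha$. So $\omega\in S^0_{\omega\cdot2}(2)$, but $S^0_{\omega\cdot2}(2)\cap\omega=\{0,\dots,5\}\ne S^0_\omega(2)$.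

The trouble is that the walk from $\omega\cdot2$ to $5$ jumps over $\omega$ and does not see how expensive $5$ is from $\omega$. The repair is to make the step to $\omega$ pay for this. Attach to the step from $\gamma$ to $C_\gamma[\eta]$ a label $\ell_\gamma(\eta)$, let $\rho(\alpha,\gamma)$ be the largest label along the walk, and put $\ell_\gamma(0)=0$ and
\[
\ell_\gamma(\eta+1)=\max\{\eta+1,\ \ell_\gamma(\eta),\ \rho(C_\gamma[\eta],C_\gamma[\eta+1])\}.
\]
Then $\rho(\alpha,m)=0$ for $\alpha<m<\omega$. By induction $\ell_\omega(\eta+1)=\max\{\eta+1,\eta,0\}=\eta+1$, so $\rho(\alpha,\omega)=\alpha$ and $S_\omega(\nu)=\nu$. Next, $\ell_{\omega\cdot2}(1)=\max\{1,0,\rho(5,\omega)\}=5$. So $\omega\in S_{\omega\cdot2}(\nu)$ if and only if $\nu\ge6$, and for such $\nu$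
\[
S_{\omega\cdot2}(\nu)\cap\omega=\{0,\dots,5\}\cup\{\alpha:5<\alpha<\nu\}=\nu=S_\omega(\nu).
\]
\end{example}

For uncountable $\theta$ there are also limit indices $\eta$. Continuing the pattern would mean letting $\ell_\gamma(\eta)$ dominate all earlier labels, but the supremum of $\eta$ ordinals below $\theta$ can be $\theta$ as soon as $\eta\ge\operatorname{cof}(\theta)$. This is where $\square$ enters: at a limit index there is nothing to pay for, because the walks from $\gamma$ and from $C_\gamma[\eta]$ to smaller ordinals take the same first step (Lemma~\ref{lem:limit}).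

\section{Stepping up along a square sequence}\label{sec:step}

To pass from $\kappa$ to $\kappa^+$ for $\kappa>\theta$, the initial segments $\nu<\theta$ are replaced by the members $B$ of the family already built on $\kappa$. Of the operation $\max$, the labels of Example~\ref{ex:walk} use only that $\max x\in\nu$ if and only if $x\subseteq\nu$: a finite conjunction of memberships is expressed by a single membership. We carry this property through the induction. Fix an infinite cardinal $\theta$.

\begin{definition}\label{def:coded}
A \emph{coded system} is a triple $(Y,\mathcal F,c)$ where $\mathcal F\subseteq[Y]^{<\theta}$ and $c$ maps the nonempty finite subsets of $Y$ to elements of $Y$ so that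
\begin{equation}\label{eq:code}
c(x)\in B\iff x\subseteq B\qquad\text{for all $B\in\mathcal F$ and all nonempty finite $x\subseteq Y$.}
\end{equation}
\end{definition}

The triple $(\theta,\mathcal F_0,\max)$, with $\mathcal F_0$ the chain of Example~\ref{ex:basic}(c), is a coded system. A bijection $f:Y\to Y'$ carries $(Y,\mathcal F,c)$ to the coded system $(Y',\{f[B]:B\in\mathcal F\},x\mapsto f(c(f^{-1}[x])))$.

\begin{proposition}\label{prop:step}
Let $\kappa\ge\theta$ be a cardinal with $\square_\kappa$, let $\lambda$ be infinite, and let $(\kappa,\mathcal F,c)$ be a coded system with $\mathcal F$ $\lambda$-cofinal. Then there is a coded system $(\kappa^+\times\kappa,\mathcal F',c')$ with $\mathcal F'$ $\lambda$-cofinal and $\operatorname{VC}(\mathcal F')\le\operatorname{VC}(\mathcal F)+1$.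
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:square} from Proposition~\ref{prop:step}]
Since $\operatorname{cof}(\theta)\ge\omega>n+2$, Proposition~\ref{prop:lower} gives the lower bound $n+1$. For the upper bound start from $(\theta,\mathcal F_0,\max)$, which is $\operatorname{cof}(\theta)$-cofinal of VC-dimension $\le1$. Apply Proposition~\ref{prop:step} with $\lambda=\operatorname{cof}(\theta)$ and $\kappa=\theta,\theta^+,\dots,\theta^{+(n-1)}$ in turn, transferring each time along a bijection $\kappa^+\times\kappa\to\kappa^+$. The result is a $\operatorname{cof}(\theta)$-cofinal family in $[\theta^{+n}]^{<\theta}$ of VC-dimension $\le n+1$.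
\end{proof}

For the rest of this section fix $\kappa$, $\lambda$ and $(\kappa,\mathcal F,c)$ as in Proposition~\ref{prop:step}, and sets $C_\gamma$ ($\gamma<\kappa^+$) as in Section~\ref{sec:first}.

\subsection*{Labels}
By recursion on $\gamma<\kappa^+$ we define a function $\ell_\gamma:\operatorname{otp}(C_\gamma)\to\kappa$ and finite sets $w_\gamma(\alpha)\subseteq\kappa$ for $\alpha\le\gamma$. First, by recursion on $\eta$,
\begin{align*}
\ell_\gamma(\eta)&=\eta\quad\text{if $\eta=0$ or $\eta$ is a limit ordinal,}\\
\ell_\gamma(\eta+1)&=c\bigl(\{\eta+1,\ \ell_\gamma(\eta)\}\cup w_{C_\gamma[\eta+1]}(C_\gamma[\eta])\bigr).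
\end{align*}
Then $w_\gamma(\gamma)=\emptyset$, and for $\alpha<\gamma$
\begin{equation}\label{eq:w}
w_\gamma(\alpha)=\{\ell_\gamma(\eta)\}\cup w_{C_\gamma[\eta]}(\alpha),\qquad\text{where } C_\gamma[\eta]=\min(C_\gamma\setminus\alpha).
\end{equation}
The right-hand sides mention $w_\beta$ only for $\beta\in C_\gamma$, so $\beta<\gamma$ and the recursion is legitimate. The indices lie in $\kappa$ because $\operatorname{otp}(C_\gamma)\le\kappa$. Unfolding \eqref{eq:w}, we see that $w_\gamma(\alpha)=\{\ell_{\gamma_j}(\eta_j):j<r\}$ is the set of labels along the walk from $\gamma$ to $\alpha$. For $B\in\mathcal F$ put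
\[
S_\gamma(B)=\{\alpha<\gamma:w_\gamma(\alpha)\subseteq B\},\qquad \bar S_\gamma(B)=S_\gamma(B)\cup\{\gamma\}.
\]
For the system $(\theta,\mathcal F_0,\max)$ and $B=\nu$, this is the set $S_\gamma(\nu)$ given by $\rho(\alpha,\gamma)=\max w_\gamma(\alpha)$. By \eqref{eq:code}, a label that lies in $B$ carries the following information:
\begin{align}
\ell_\gamma(\eta)\in B&\implies\eta\in B,\label{eq:index}\\
\ell_\gamma(\eta+1)\in B&\implies\ell_\gamma(\eta)\in B\ \text{ and }\ C_\gamma[\eta]\in S_{C_\gamma[\eta+1]}(B).\label{eq:back}
\end{align}
The first implication will give smallness, the second coherence.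

\subsection*{Coherence}

\begin{lemma}\label{lem:limit}
If $\eta<\operatorname{otp}(C_\gamma)$ is a limit ordinal and $\beta=C_\gamma[\eta]$, then $w_\gamma(\alpha)=w_\beta(\alpha)$ for all $\alpha<\beta$.
\end{lemma}

\begin{proof}
Here $\gamma$ is a limit ordinal. The supremum of the $C_\gamma[\zeta]$, $\zeta<\eta$, is a limit point of $C_\gamma$ below $\gamma$; it belongs to $C_\gamma$ and so equals $\beta$. By $\square_\kappa$, $C_\beta=C_\gamma\cap\beta$. Hence $\operatorname{otp}(C_\beta)=\eta$ and $C_\beta[\zeta]=C_\gamma[\zeta]$ for $\zeta<\eta$. The clauses defining $\ell_\beta(\zeta)$ and $\ell_\gamma(\zeta)$ depend on $\beta$ and $\gamma$ only through these elements and the earlier labels, so $\ell_\beta(\zeta)=\ell_\gamma(\zeta)$ by induction on $\zeta<\eta$. For $\alpha<\beta$ the set $C_\beta\setminus\alpha$ is nonempty, and its minimum is also the minimum of $C_\gamma\setminus\alpha$, with the same index. So \eqref{eq:w} gives the same set for $\gamma$ and for $\beta$.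
\end{proof}

\begin{lemma}\label{lem:coh}
If $B\in\mathcal F$ and $\alpha\in S_\gamma(B)$, then $S_\gamma(B)\cap\alpha=S_\alpha(B)$.
\end{lemma}

\begin{proof}
Fix $B$ and write $S_\gamma$ for $S_\gamma(B)$. We use induction on $\gamma$, and first treat the points of $C_\gamma$.

\emph{Claim.} If $\beta=C_\gamma[\eta]$ and $\ell_\gamma(\eta)\in B$, then $S_\gamma\cap\beta=S_\beta$.

We prove the claim by induction on $\eta$. If $\eta=0$ and $\xi<\beta$, then $\min(C_\gamma\setminus\xi)=\beta$, so $w_\gamma(\xi)=\{\ell_\gamma(0)\}\cup w_\beta(\xi)$ with $\ell_\gamma(0)\in B$; thus $\xi\in S_\gamma$ if and only if $\xi\in S_\beta$. If $\eta$ is a limit, the claim follows from Lemma~\ref{lem:limit}. Let $\eta=\zeta+1$ and $\beta^-=C_\gamma[\zeta]$. By \eqref{eq:back}, $\ell_\gamma(\zeta)\in B$ and $\beta^-\in S_\beta$. We compare $S_\gamma$ and $S_\beta$ on three parts of $\beta$.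
\begin{itemize}
\item Below $\beta^-$: the claim for $\zeta$ gives $S_\gamma\cap\beta^-=S_{\beta^-}$, and the lemma for $\beta<\gamma$, applied to $\beta^-\in S_\beta$, gives $S_\beta\cap\beta^-=S_{\beta^-}$.
\item At $\beta^-$: we have $\beta^-\in S_\beta$, and $\beta^-\in S_\gamma$ because $w_\gamma(\beta^-)=\{\ell_\gamma(\zeta)\}\subseteq B$.
\item For $\beta^-<\xi<\beta$: here $\min(C_\gamma\setminus\xi)=\beta$, so $w_\gamma(\xi)=\{\ell_\gamma(\eta)\}\cup w_\beta(\xi)$ with $\ell_\gamma(\eta)\in B$, and $\xi\in S_\gamma$ if and only if $\xi\in S_\beta$.
\end{itemize}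
This proves the claim.

Now let $\alpha\in S_\gamma$ and $\beta=C_\gamma[\eta]=\min(C_\gamma\setminus\alpha)$. By \eqref{eq:w}, $\ell_\gamma(\eta)\in B$ and $w_\beta(\alpha)\subseteq B$. By the claim, $S_\gamma\cap\beta=S_\beta$. If $\alpha=\beta$ we are done. Otherwise $\alpha\in S_\beta$, and the lemma for $\beta$ gives $S_\alpha=S_\beta\cap\alpha=S_\gamma\cap\alpha$.
\end{proof}

We use the lemma in the following form, in which $\gamma$ has disappeared from the right-hand side:
\begin{equation}\label{eq:top}
\text{if $a\in\bar S_\gamma(B)$ and $\alpha\le a$, then}\quad \alpha\in\bar S_\gamma(B)\iff w_a(\alpha)\subseteq B .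
\end{equation}
Indeed, for $\alpha=a$ both sides hold; for $\alpha<a=\gamma$ this is the definition of $S_\gamma(B)$; and for $\alpha<a<\gamma$ it is Lemma~\ref{lem:coh} applied to $a$.

\subsection*{The new system}
By \eqref{eq:top} and \eqref{eq:code}, once a member $\bar S_\gamma(B)$ is known to contain $a$, the membership of $\alpha<a$ in it is decided by the membership of the single point $c(w_a(\alpha))$ in $B$. So a shattered set with its top point removed is pulled back from a set shattered by $\mathcal F$, which explains the bound $\operatorname{VC}(\mathcal F)+1$. To repeat the step we also need a code for finite sets. The natural code of $x$ consists of its top point together with an element of $\kappa$ that must lie in $B$. A second coordinate provides room for this element.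

\begin{proof}[Proof of Proposition~\ref{prop:step}]
Let $\mathcal F'=\{\bar S_\gamma(B)\times B:\gamma<\kappa^+,\ B\in\mathcal F\}$.

\emph{Sizes.} Fix $\gamma$ and $B$. Let $T$ be the tree of finite sequences $(\eta_0,\dots,\eta_{r-1})$ from $B$ for which the ordinals $\gamma_0=\gamma$, $\gamma_{j+1}=C_{\gamma_j}[\eta_j]$ are all defined, and call $\gamma_r$ the endpoint of the sequence. If $\alpha\in\bar S_\gamma(B)$, then all labels of the walk from $\gamma$ to $\alpha$ lie in $B$, so all its indices lie in $B$ by \eqref{eq:index}, and $\alpha$ is an endpoint. Hence $|\bar S_\gamma(B)|\le|T|$. If $\theta>\omega$, then $|T|\le|B|+\omega<\theta$. If $\theta=\omega$, then $B$ is finite, so $T$ is finitely branching; it has no infinite branch because the $\gamma_j$ decrease; by K\"onig's lemma it is finite. In both cases $|\bar S_\gamma(B)\times B|<\theta$.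

\emph{Cofinality.} We have $\lambda\le\kappa$, since otherwise $\kappa$ itself would be contained in a member of $\mathcal F$, of size $<\theta\le\kappa$. Let $x\subseteq\kappa^+\times\kappa$ with $|x|<\lambda$. Then $|x|<\kappa$, so there is $\gamma<\kappa^+$ above all first coordinates of $x$. The set $W=\bigcup_{(\alpha,\zeta)\in x}(w_\gamma(\alpha)\cup\{\zeta\})$ is a union of $|x|$ finite sets, so $|W|<\lambda$ because $\lambda$ is infinite. Choose $B\in\mathcal F$ with $W\subseteq B$. Then $x\subseteq\bar S_\gamma(B)\times B$.

\emph{Coding.} For a nonempty finite $x\subseteq\kappa^+\times\kappa$, let $a$ be the largest first coordinate occurring in $x$ and put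
\[
c'(x)=\Bigl(a,\ c\Bigl(\bigcup_{(\alpha,\zeta)\in x}\bigl(w_a(\alpha)\cup\{\zeta\}\bigr)\Bigr)\Bigr).
\]
Let $B'=\bar S_\gamma(B)\times B$. If $a\notin\bar S_\gamma(B)$, then $c'(x)\notin B'$, and $x\not\subseteq B'$ because $x$ has a point with first coordinate $a$. If $a\in\bar S_\gamma(B)$, then by \eqref{eq:code} we have $c'(x)\in B'$ if and only if $w_a(\alpha)\subseteq B$ and $\zeta\in B$ for all $(\alpha,\zeta)\in x$. By \eqref{eq:top} this says that $x\subseteq B'$.

\emph{VC-dimension.} Let $s$ be shattered by $\mathcal F'$ with $|s|=k+1$. Choose $p=(a,\xi)\in s$ with $a$ the largest first coordinate, and let $s^-=s\setminus\{p\}$. For $q=(\alpha,\zeta)\in s^-$ put $v(q)=c(w_a(\alpha)\cup\{\zeta\})$. For $t\subseteq s^-$ choose $B'_t=\bar S_{\gamma_t}(B_t)\times B_t\in\mathcal F'$ with $B'_t\cap s=t\cup\{p\}$. Then $a\in\bar S_{\gamma_t}(B_t)$, so by \eqref{eq:top} and \eqref{eq:code}, for $q=(\alpha,\zeta)\in s^-$,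
\[
q\in t\iff q\in B'_t\iff w_a(\alpha)\cup\{\zeta\}\subseteq B_t\iff v(q)\in B_t .
\]
For $q\ne q'$ in $s^-$, the choice $t=\{q\}$ gives $v(q)\in B_t$ and $v(q')\notin B_t$, so $v$ is injective. Moreover $B_t\cap v[s^-]=v[t]$ for all $t\subseteq s^-$. Thus $\mathcal F$ shatters the set $v[s^-]$ of size $k$, and $k\le\operatorname{VC}(\mathcal F)$.
\end{proof}

\begin{remark}
The coherence clause of $\square_\kappa$ is used only in Lemma~\ref{lem:limit}. For $\kappa=\omega$ there are no limit indices, and Theorem~\ref{thm:square} gives $\operatorname{VCcof}(\omega,\omega,\omega_1)=2$ in ZFC.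
\end{remark}

\section{Ultrafilter limits}\label{sec:ultra}

In the proof of Proposition~\ref{prop:lower}, a pigeonhole argument found one set $s$ shattered by the members through $\beta$ for many $\beta$. The price was a descent from $\kappa^+$ to $\kappa$, so the argument stops after $n$ steps. An ultrafilter finds such an $s$ without changing the ground set: we replace the families of members through $\beta$, one for each $\beta$, by a single family of limits on $\kappa$. The difficulty is that a limit of sets of size $<\theta$ need not have size $<\theta$.

Let $\theta,\mu,\kappa,U$ be as in Theorem~\ref{thm:ultra}, and write $\theta=\sup_{i<\mu}\theta_i$ with increasing infinite cardinals $\theta_i<\theta$. Recall that $U$ is closed under supersets and finite intersections, does not contain $\emptyset$, and contains exactly one of $X$ and $\kappa\setminus X$ for each $X\subseteq\kappa$. For $\mathcal F\subseteq[\kappa]^{<\theta}$ and a function $A:\kappa\to\mathcal F$, the \emph{limit} of $A$ is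
\[
Z_A=\bigl\{b<\kappa:\{\beta<\kappa:b\in A(\beta)\}\in U\bigr\}.
\]
On finite sets the limit is attained:
\begin{equation}\label{eq:trace}
\{\beta<\kappa:A(\beta)\cap s=Z_A\cap s\}\in U\qquad\text{for every finite $s\subseteq\kappa$.}
\end{equation}
Indeed, this set is the intersection of the sets $\{\beta:b\in A(\beta)\}$ for $b\in s\cap Z_A$, the sets $\{\beta:b\notin A(\beta)\}$ for $b\in s\setminus Z_A$, and $\kappa$, all of which are in $U$.

\begin{lemma}\label{lem:smalllimit}
If $\mathcal F\subseteq[\kappa]^{<\theta}$ has finite VC-dimension, then $|Z_A|<\theta$ for every $A:\kappa\to\mathcal F$.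
\end{lemma}

\begin{proof}
Let $d=\operatorname{VC}(\mathcal F)$. By (U2), applied to $g(\beta)=\min\{i<\mu:|A(\beta)|\le\theta_i\}$, there is $i<\mu$ with $X'=\{\beta:|A(\beta)|\le\theta_i\}\in U$. Let $\mathcal F_i=\{D\in\mathcal F:|D|\le\theta_i\}$. If $r\subseteq Z_A$ is finite, then $\{\beta:r\subseteq A(\beta)\}\in U$ by \eqref{eq:trace}; this set meets $X'$, so $r$ is contained in a member of $\mathcal F_i$. By Lemma~\ref{lem:cover}, $|Z_A|\le\theta_i^{+d}$, and $\theta_i^{+d}<\theta$ because $\theta$ is a limit cardinal.
\end{proof}

The case $N=3$ shows how the lemma is used. Let $\mathcal F$ be $3$-cofinal of finite VC-dimension. Choose $A_\emptyset(\beta)\in\mathcal F$ containing $\beta$, for each $\beta<\kappa$. The limit of $A_\emptyset$ has size $<\theta$, so some $b<\kappa$ lies outside it, and $X=\{\beta:b\notin A_\emptyset(\beta)\}\in U$. Choose $A_{\{b\}}(\beta)\in\mathcal F$ containing $\{b,\beta\}$. By (U1), $|X|\ge\theta$, and Lemma~\ref{lem:onemore} with $s=\{b\}$ gives a shattered pair. What was used is that $\{b\}$ is shattered by limits of functions $A$ with $\beta\in A(\beta)$. In general we apply the induction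 hypothesis to the family of these limits.

\begin{proof}[Proof of Theorem~\ref{thm:ultra}]
Induction on $N$, for all families at once. For $N=1$ the claim is $\operatorname{VC}(\mathcal F)\ge0$, which holds as $\mathcal F\ne\emptyset$. Let $N\ge2$ and let $\mathcal F\subseteq[\kappa]^{<\theta}$ be $N$-cofinal. We may assume that $\operatorname{VC}(\mathcal F)$ is finite. Put
\[
\mathcal F^*=\bigl\{Z_A:\ A:\kappa\to\mathcal F,\ \{\beta:\beta\in A(\beta)\}\in U\bigr\}.
\]
By Lemma~\ref{lem:smalllimit}, $\mathcal F^*\subseteq[\kappa]^{<\theta}$. The family $\mathcal F^*$ is $(N-1)$-cofinal: given $x\subseteq\kappa$ with $|x|\le N-2$, choose for each $\beta<\kappa$ a set $A(\beta)\in\mathcal F$ containing $x\cup\{\beta\}$, which has size $<N$; then $x\subseteq Z_A\in\mathcal F^*$. By the induction hypothesis, $\mathcal F^*$ shatters a set $s$ of size $N-2$. For $t\subseteq s$ let $A_t:\kappa\to\mathcal F$ satisfy $\{\beta:\beta\in A_t(\beta)\}\in U$ and $Z_{A_t}\cap s=t$. By \eqref{eq:trace},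
\[
X=\bigl\{\beta<\kappa:\ \beta\in A_t(\beta)\text{ and }A_t(\beta)\cap s=t\text{ for all }t\subseteq s\bigr\}
\]
is a finite intersection of sets in $U$, so $|X|\ge\theta$ by (U1). Lemma~\ref{lem:onemore} shows that $\mathcal F$ shatters a set of size $N-1$. Finally, an $\omega$-cofinal family is $N$-cofinal for every finite $N$.
\end{proof}

\begin{remark}\label{rem:hyp}
Neither hypothesis on $U$ can be dropped. Take $\kappa=\theta$; the chain $\mathcal F_0$ is $\omega$-cofinal of VC-dimension $\le1$, so no ultrafilter on $\theta$ satisfies both. A principal ultrafilter on $\theta$ satisfies (U2). An ultrafilter extending the filter $\{X\subseteq\theta:|\theta\setminus X|<\theta\}$ satisfies (U1); for it, $A(\beta)=\beta+1$ has limit $Z_A=\theta$, so the conclusion of Lemma~\ref{lem:smalllimit} fails.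
\end{remark}

\section{The constructible universe, strong compactness and $0^\#$}\label{sec:answer}

A filter is \emph{$\chi$-complete} if it is closed under intersections of fewer than $\chi$ members. An uncountable cardinal $\chi$ is \emph{strongly compact} if every $\chi$-complete proper filter on any set extends to a $\chi$-complete ultrafilter on that set.

\begin{lemma}\label{lem:compact}
Let $\chi$ be strongly compact, let $\theta$ be singular with $\operatorname{cof}(\theta)<\chi<\theta$, and let $1\le n<\omega$. Then $\kappa=\theta^{+n}$ carries an ultrafilter satisfying \textup{(U1)} and \textup{(U2)}.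
\end{lemma}

\begin{proof}
The filter $\{X\subseteq\kappa:|\kappa\setminus X|\le\theta\}$ is proper because $\kappa>\theta$. It is $\theta^+$-complete, hence $\chi$-complete, because a union of at most $\theta$ sets of size $\le\theta$ has size $\le\theta$. Extend it to a $\chi$-complete ultrafilter $U$. A set of size $\le\theta$ has its complement in $U$, so it is not in $U$; this gives (U1). Let $\mu=\operatorname{cof}(\theta)$ and $g:\kappa\to\mu$. If no fiber $g^{-1}[\{i\}]$ were in $U$, then the $\mu<\chi$ complements of the fibers would be in $U$, and so would their intersection, which is empty. So $g$ is constant on a set in $U$, which gives (U2).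
\end{proof}

The statement ``$0^\#$ exists'' is a large cardinal hypothesis about the constructible universe $L$, equivalent to the existence of a nontrivial elementary embedding of $L$ into itself. We use it only through Jensen's covering lemma \cite{DJ}: if $0^\#$ does not exist, then every uncountable set $X$ of ordinals is contained in a set $Y\in L$ with $|Y|=|X|$. The consequence we need is the following.

\begin{lemma}\label{lem:covering}
If $0^\#$ does not exist and $\theta$ is singular, then $(\theta^+)^L=\theta^+$ and $\square_\theta$ holds.
\end{lemma}

\begin{proof}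
The cardinal $\theta$ is a cardinal of $L$, and $\delta=(\theta^+)^L$ satisfies $\theta<\delta\le\theta^+$. Suppose $\delta<\theta^+$. Then $|\delta|=\theta$, so $\operatorname{cof}(\delta)\le\theta$; as $\operatorname{cof}(\delta)$ is regular and $\theta$ is singular, $\operatorname{cof}(\delta)<\theta$. Also $\omega_1<\theta$, since $\theta$ is an uncountable limit cardinal. The union $X$ of $\omega_1$ and an unbounded subset of $\delta$ of size $\operatorname{cof}(\delta)$ is uncountable, of size $<\theta$. Cover it by $Y\in L$ with $|Y|=|X|<\theta$. The set $Y\cap\delta\in L$ is unbounded in $\delta$, and $\delta$ is regular in $L$, so $L$ contains a bijection between $Y\cap\delta$ and $\delta$. Hence $|Y|\ge|\delta|=\theta$, a contradiction.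

By \cite{Jensen}, $L$ contains a sequence witnessing $\square_\theta$ in $L$. It is indexed by the limit ordinals below $(\theta^+)^L=\theta^+$. Being club in $\gamma$, being a limit point, and the order type of a set of ordinals are absolute between $L$ and $V$, so the sequence witnesses $\square_\theta$ in $V$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
(1) If $V=L$, then $\square_\kappa$ holds for all infinite $\kappa$, and Theorem~\ref{thm:square} applies to every infinite $\theta$ and every $n$. Since $L$ is an inner model of ZFC together with $V=L$, the relative consistency follows.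

(2) A $\operatorname{cof}(\theta)$-cofinal family is $\omega$-cofinal, so Lemma~\ref{lem:compact} and Theorem~\ref{thm:ultra} with $\kappa=\theta^{+n}$ give the value $\infty$. The cardinal $\theta=\chi^{+\omega}$ is singular with $\operatorname{cof}(\theta)=\omega<\chi<\theta$. So the statement in the question fails in every model of ZFC with a strongly compact cardinal.

(3) By Theorem~\ref{thm:square} with $n=1$, $\square_\theta$ fails. By Lemma~\ref{lem:covering}, $0^\#$ exists.
\end{proof}

\section{The value for every $\lambda$}\label{sec:table}

\begin{proof}[Proof of Theorem~\ref{thm:table}]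
For finite $\lambda$ the upper bound $\lambda-1$ is Example~\ref{ex:basic}(b); we use it in (a) and (c).

(a) Let $\lambda\le n+2$. For $\lambda=1$ the lower bound $0$ holds because cofinal families are nonempty. For $2\le\lambda\le n+2$ we have $\lambda-2\le n$, so Lemma~\ref{lem:restrict} and Proposition~\ref{prop:lower}, with $\lambda-2$ in place of $n$, give
\[
\operatorname{VCcof}(\lambda,\theta,\theta^{+n})\ge\operatorname{VCcof}(\lambda,\theta,\theta^{+(\lambda-2)})\ge\lambda-1 .
\]
If $\lambda>\operatorname{cof}(\theta)$, then $\lambda\ge\operatorname{cof}(\theta)^+$, and Lemma~\ref{lem:restrict} and Proposition~\ref{prop:singular} give $\operatorname{VCcof}(\lambda,\theta,\theta^{+n})\ge\operatorname{VCcof}(\operatorname{cof}(\theta)^+,\theta,\theta)=\infty$.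

(b) For $n+2\le\lambda\le\operatorname{cof}(\theta)$, Proposition~\ref{prop:lower}, Lemma~\ref{lem:restrict} and Theorem~\ref{thm:square} give
\[
n+1\le\operatorname{VCcof}(n+2,\theta,\theta^{+n})\le\operatorname{VCcof}(\lambda,\theta,\theta^{+n})\le\operatorname{VCcof}(\operatorname{cof}(\theta),\theta,\theta^{+n})=n+1 .
\]

(c) For finite $\lambda$, Theorem~\ref{thm:ultra} with $N=\lambda$ gives the lower bound $\lambda-1$. For infinite $\lambda$, a $\lambda$-cofinal family is $\omega$-cofinal, and Theorem~\ref{thm:ultra} gives $\infty$. In the strongly compact case the ultrafilter is provided by Lemma~\ref{lem:compact}.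
\end{proof}

The hypotheses of (b) and (c) exclude each other, since at $\lambda=\omega$ they give the values $n+1$ and $\infty$. In the range $n+2\le\lambda\le\operatorname{cof}(\theta)$, part (b) attains the lower bound of Proposition~\ref{prop:lower} and part (c) attains the upper bounds of Example~\ref{ex:basic}(a) and (b).

\begin{thebibliography}{9}

\bibitem{BKP}
Omer Ben-Neria, Itay Kaplan, George Peterzil, \emph{Cofinal families of finite VC-dimension}, arXiv:2509.24744 (2025).

\bibitem{DJ}
Devlin and Jensen, \emph{Marginalia to a theorem of Silver}, 1975.

\bibitem{Jensen}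
Jensen, \emph{The fine structure of the constructible hierarchy}, 1972.

\end{thebibliography}
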